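\title{Harmonic functions with gradient in $L^p$ on gradient Ricci solitons: a counterexample}

\begin{abstract}
On a complete manifold with nonnegative Ricci curvature, a harmonic function whose gradient lies in $L^p$ for some $p>1$ is constant. We show that this Liouville property fails on gradient shrinking Ricci solitons, even K\"ahler ones, when $p$ is large. For $m\ge 9$ the total space of $\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$ carries a complete gradient shrinking K\"ahler--Ricci soliton and a nonconstant harmonic function with gradient in $L^p$ for all large $p$; for $m=19$ every $p\ge 84$ is allowed. These solitons belong to a family on negative line bundles over products of K\"ahler--Einstein manifolds. On this family we determine exactly the exponents $p$ for which the property fails, and we show that it holds for all $p\ge1$ on the steady analogues.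
\end{abstract}

\section{Introduction}\label{sec:intro}

A complete connected Riemannian manifold $(M^n,g)$ is a \emph{gradient Ricci soliton} if there is a smooth function $f$ on $M$ with
\begin{equation}\label{eq:soliton}
\mathrm{Ric}+\nabla\nabla f=\mu g,\qquad \mu\in\{\tfrac12,0,-\tfrac12\}.
\end{equation}
The soliton is \emph{shrinking} if $\mu=\frac12$ and \emph{steady} if $\mu=0$. A function $u$ is harmonic if $\Delta u=0$, where $\Delta$ is the trace of the Hessian. For $p\ge1$ we say that $(M,g)$ has the \emph{$L^p$ Liouville property} if every harmonic function $u$ with $\int_M|\nabla u|^p\,dV<\infty$ is constant.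

The property forbids harmonic functions whose gradient decays fast enough to beat the growth of the volume. On $\mathbb R^n$ it holds for every $p\ge1$: each partial derivative of $u$ is harmonic, so by the mean value property and H\"older's inequality its value at a point is at most $\mathrm{vol}(B_R)^{-1/p}\|\nabla u\|_{L^p}$ for every $R$. On a manifold the substitute for differentiating the equation is the Bochner formula $\frac12\Delta|\nabla u|^2=|\nabla\nabla u|^2+\mathrm{Ric}(\nabla u,\nabla u)$, in which the sign of the Ricci curvature decides the sign of the right side. The following results are known.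
\begin{itemize}
\item[(i)] (Yau) A complete manifold with nonnegative Ricci curvature has the $L^p$ Liouville property for every $p>1$.
\item[(ii)] (Munteanu and Sesum) Gradient shrinking K\"ahler--Ricci solitons and gradient steady Ricci solitons have the $L^2$ Liouville property.
\item[(iii)] (Dung, Le Hai and Thanh) A gradient steady Ricci soliton of dimension $n$ with Euclidean volume growth has the $L^p$ Liouville property for $2<p<\frac{4n}{2n-1}$.
\end{itemize}
For $\mu\ge0$ equation \eqref{eq:soliton} gives $\mathrm{Ric}+\nabla\nabla f\ge0$, which looks like a weighted form of the hypothesis in (i). The first noncompact shrinkers that come to mind, $\mathbb R^n$ with $f=|y|^2/4$ and the cylinders $S^j\times\mathbb R^{n-j}$, have $\mathrm{Ric}\ge0$, and on compact solitons harmonic functions are constant. One is led to guess a positive answer to the following question, posed by Luo \cite{Luo}.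

\medskip
\noindent\textbf{Question.} \emph{Does every gradient shrinking or gradient steady Ricci soliton have the $L^p$ Liouville property for every $p>1$?}
\medskip

There is one reason for caution. The tensor $\mathrm{Ric}+\nabla\nabla f$ is the curvature term in the Bochner formula of the weighted operator $\Delta-\langle\nabla f,\nabla\,\cdot\rangle$, while the question concerns $\Delta$, whose Bochner formula sees $\mathrm{Ric}$ alone. The answer turns out to be negative.

\begin{theorem}\label{thm:counter}
Let $m\ge9$ and let $M$ be the total space of $\mathcal O(-1,-1)\to\mathbb{CP}^1\times\mathbb{CP}^m$, of real dimension $n=2m+4$. Then $M$ carries a complete gradient shrinking K\"ahler--Ricci soliton metric, and there are a number $a\in(0,1)$ and a nonconstant harmonic function $u$ on $M$ with $\nabla u\in L^p$ for every $p>\frac n{1-a}$. Moreover $a<\frac{10}{m+1}$. Hence for $m=19$, where $n=42$, the $L^p$ Liouville property fails for every $p\ge84$, and $\frac n{1-a}=n(1+o(1))$ as $m\to\infty$.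
\end{theorem}

These examples belong to a family on which the question can be answered completely. Let $(N_i,g_i,\omega_i)$, $1\le i\le\ell$, be compact connected K\"ahler--Einstein manifolds of complex dimension $n_i\ge1$ with Ricci form $\kappa_i\omega_i$, where $\kappa_i>0$. Let $q_i>0$, and let $L\to N=\prod_iN_i$ be a Hermitian holomorphic line bundle with
\begin{equation}\label{eq:curv}
i\partial\bar\partial\log h=\sum_iq_i\omega_i ,
\end{equation}
where $h$ is the squared norm of a local holomorphic frame. Put $D=1+\sum_in_i$ and $n=2D$; these are the complex and the real dimension of the total space of $L$. We write $\lambda_1(N_i,g_i)$ for the first positive eigenvalue of $-\Delta$.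

\begin{theorem}\label{thm:range}
Assume $0<q_i<\kappa_i$ for all $i$. Then the total space of $L$ carries a complete gradient shrinking K\"ahler--Ricci soliton, constructed in Section~\ref{sec:solitons}, with a parameter $\alpha$ satisfying
\[
\frac12<\alpha<\frac12\Big(1+\sum_i\frac{n_iq_i}{\kappa_i}\Big).
\]
Let $\Lambda_*=4\alpha\min_i\lambda_1(N_i,g_i)/q_i$ and let $a>0$ solve $a(a+n-2)=\Lambda_*$. For $p\ge1$, a nonconstant harmonic function $u$ with $\nabla u\in L^p$ exists if and only if $a<1$ (that is, $\Lambda_*<n-1$) and $p>\frac n{1-a}$. In particular: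
\begin{itemize}
\item[(a)] on every soliton of the family the $L^p$ Liouville property holds for $1\le p\le n$;
\item[(b)] if $\ell=1$, as for the Feldman--Ilmanen--Knopf shrinkers on $\mathcal O(-q)\to\mathbb{CP}^m$, $0<q<m+1$, it holds for all $p\ge1$.
\end{itemize}
\end{theorem}

Part (a) with $p=2$ agrees with (ii). Part (b) says that a base with at least two factors is needed within this family.

\begin{theorem}\label{thm:steady}
Assume $q_i=\kappa_i$ for all $i$. Then for any $c_i>0$ and $\beta>0$ the total space of $L$ carries a complete gradient steady K\"ahler--Ricci soliton, constructed in Section~\ref{sec:solitons}. It has the $L^p$ Liouville property for every $p\ge1$.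
\end{theorem}

\begin{proposition}\label{prop:dim}
\begin{itemize}
\item[(a)] In every dimension $n\ge22$, except possibly $n=23$, there is a gradient shrinking Ricci soliton on which the $L^p$ Liouville property fails for all large $p$.
\item[(b)] Every gradient shrinking or steady Ricci soliton of dimension $n\le3$ has the $L^p$ Liouville property for every $p>1$.
\end{itemize}
\end{proposition}

We do not decide whether the answer is positive for steady solitons alone, nor whether it is positive on all shrinkers for small $p$. The solitons of Theorems~\ref{thm:range} and~\ref{thm:steady} are essentially known (Feldman--Ilmanen--Knopf, Dancer--Wang), but everything that we need is verified below.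

\section{The model computation on a cone}\label{sec:cone}

The mechanism is visible on an exact cone. Let $(\Sigma,g_\Sigma)$ be a closed connected Riemannian manifold of dimension $n-1\ge2$, the \emph{link}, and give $(0,\infty)\times\Sigma$ the metric $dt^2+t^2g_\Sigma$. Its volume form is $t^{n-1}dt\,dV_\Sigma$ and its Laplacian is $\partial_t^2+\frac{n-1}t\partial_t+t^{-2}\Delta_\Sigma$. If $-\Delta_\Sigma\psi=\Lambda\psi$ with $\Lambda>0$ and $\psi$ real, then $\Delta(t^b\psi)=t^{b-2}\big(b(b+n-2)-\Lambda\big)\psi$. So $u=t^b\psi$ is harmonic when $b$ is the positive root of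
\begin{equation}\label{eq:indicial}
b(b+n-2)=\Lambda .
\end{equation}
Since $|\nabla u|^2=t^{2b-2}(b^2\psi^2+|d\psi|^2)$, the integral of $|\nabla u|^p$ over $\{t\ge1\}$ is a positive multiple of $\int_1^\infty t^{p(b-1)+n-1}dt$, which is finite if and only if $b<1$ and $p>\frac n{1-b}$. The left side of \eqref{eq:indicial} is increasing in $b>0$ and equals $n-1$ at $b=1$, so $b<1$ if and only if $\Lambda<n-1$.

Euclidean space is the borderline case: the link is the unit sphere, its first eigenvalue is $n-1$, and the slowest harmonic functions are linear. More generally, the Ricci curvature of the cone vanishes in the radial direction and equals $\mathrm{Ric}_\Sigma-(n-2)g_\Sigma$ along the link; if it is nonnegative, Lichnerowicz's estimate gives $\Lambda\ge n-1$, in accordance with (i). Without a curvature condition sublinear growth is easy to arrange. Let $\Sigma=S^2_R\times\Sigma'$ with $S^2_R$ the round sphere of radius $R$, and let $\psi$ be a height function on $S^2_R$. Then $\Lambda=2/R^2$, and $b<1$ as soon as $R^2>\frac2{n-1}$. A sphere of fixed size inside a link of high dimension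 is enough.

Two things separate this from a counterexample. First, the cone has to be the end of a complete shrinking soliton, and the soliton equation constrains the sizes in the link. In Section~\ref{sec:solitons} they are governed by the single number $\alpha$, and Theorem~\ref{thm:counter} comes from a link that fibers over a product containing a sphere with $R^2=\frac1{8\alpha}>\frac1{10}$ in every dimension. Second, $t^b\psi$ is singular at the tip, where $|\nabla u|^p$ is not integrable for $p>\frac n{1-b}$; it has to be replaced by a harmonic function on the soliton that is smooth in the interior and has the same growth. This is done in Section~\ref{sec:ode} by an ordinary differential equation.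

\section{The solitons}\label{sec:solitons}

\subsection{K\"ahler conventions}
On a K\"ahler manifold $(M,J,g)$ of complex dimension $D$ the K\"ahler form and the Ricci form are $\omega(X,Y)=g(JX,Y)$ and $\rho(X,Y)=\mathrm{Ric}(JX,Y)$; thus $g(X,Y)=\omega(X,JY)$, and $\rho=\kappa\omega$ means $\mathrm{Ric}=\kappa g$. The volume form is $\omega^D/D!$. If $\omega^D=H\prod_a i\,dz_a\wedge d\bar z_a$ in holomorphic coordinates, then $\rho=-i\partial\bar\partial\log H$. We put $d^cF=-dF\circ J=i(\bar\partial-\partial)F$, so that $dd^c=2i\partial\bar\partial$. A gradient soliton is a \emph{K\"ahler--Ricci soliton} if $g$ is K\"ahler and the flow of $\nabla f$ preserves $J$. When the flow of $\nabla f$ preserves $J$,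
\[
2\nabla\nabla f(J\,\cdot,\cdot)=(\mathcal L_{\nabla f}g)(J\,\cdot,\cdot)=\mathcal L_{\nabla f}\omega=d\iota_{\nabla f}\omega=dd^cf,
\]
because $\omega(\nabla f,Y)=g(J\nabla f,Y)=-df(JY)$. So \eqref{eq:soliton} is equivalent to
\begin{equation}\label{eq:kaehlersoliton}
\rho+\tfrac12dd^cf=\mu\,\omega .
\end{equation}

\subsection{Circle-invariant metrics on $L$}
Let $M$ be the total space of $L$; we do not write pullbacks. Let $w$ be the fiber coordinate in a local holomorphic frame and $r^2=h|w|^2$ the squared norm, a smooth function on $M$. Off the zero section the $(1,0)$-form $\Theta=\partial\log r^2=\frac{dw}w+\partial\log h$ has real part $d\log r$. Its imaginary part $\theta=d\arg w+\operatorname{Im}\partial\log h$ satisfies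
\[
\theta=d^c\log r,\qquad d\theta=\tfrac12dd^c\log r^2=i\partial\bar\partial\log h=\sum_iq_i\omega_i,\qquad\theta(\xi)=1,
\]
where $\xi$ generates the rotations $v\mapsto e^{i\tau}v$ of the fibers.

To reduce \eqref{eq:kaehlersoliton} to an ordinary differential equation we look for metrics that depend on a single function of $r$. The convenient variable is not $r$ but the function $x$ with $\iota_\xi\omega=-dx$, because the sizes of the factors $N_i$ are affine in $x$. The unknown is then $\phi(x)=g(\xi,\xi)$.

\begin{lemma}\label{lem:metric}
Let $c_i>0$ and $Q(x)=\prod_i(c_i+q_ix)^{n_i}$. Let $\phi$ be real analytic near $[0,\infty)$ with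
\begin{equation}\label{eq:phi}
\phi(0)=0,\qquad\phi'(0)=2,\qquad 0<\phi(x)\le C(1+x)\quad\text{for }x>0,
\end{equation}
and define $x$ as a function of $r$ by $\int_1^xds/\phi(s)=\log r$. Then $x$ extends to a smooth proper function $M\to[0,\infty)$ vanishing on the zero section, and $\omega=dx\wedge\theta+\sum_i(c_i+q_ix)\omega_i$ is the K\"ahler form of a complete K\"ahler metric on $M$. Off the zero section
\begin{equation}\label{eq:metric}
g=\frac{dx^2}\phi+\phi\,\theta^2+\sum_i(c_i+q_ix)g_i ,
\end{equation}
the flow of $\nabla x$ preserves $J$, and for $f=\alpha x$ with $\alpha\in\mathbb R$,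
\begin{equation}\label{eq:G}
\rho+\tfrac12dd^cf=\sum_i\kappa_i\omega_i+\tfrac12\,d(G\theta),\qquad G=\alpha\phi-\frac{(\phi Q)'}Q .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:phi} the integral of $1/\phi$ diverges at $0$ and at $\infty$, so $r\mapsto x$ is an increasing diffeomorphism of $(0,\infty)$, with $dx=\phi\,d\log r$. Near $0$ the function $\frac1\phi-\frac1{2s}$ is analytic, so $r^2=xe^{\gamma(x)}$ with $\gamma$ analytic, and $x=F(r^2)$ with $F$ analytic near $0$, $F(0)=0$, $F'(0)>0$. This is where $\phi'(0)=2$ is used. Thus $x$ is smooth on $M$, and it is proper because $N$ is compact.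

We have $dx\wedge\theta=\phi\,d\log r\wedge\theta=\frac i2\phi\,\Theta\wedge\bar\Theta$. This is a $(1,1)$-form, and the associated symmetric tensor is $\phi\big((d\log r)^2+\theta^2\big)$, which gives \eqref{eq:metric} and positivity off the zero section. Since $dx=2r^2F'(r^2)\,d\log r$, we also have
\[
dx\wedge\theta=F'(r^2)\,ih\,(dw+w\,\partial\log h)\wedge\overline{(dw+w\,\partial\log h)} ,
\]
which is smooth and equals $F'(0)\,ih\,dw\wedge d\bar w$ at $w=0$. As $c_i>0$, the form $\omega$ is positive on the zero section too. It is closed: $d\omega=-dx\wedge d\theta+\sum_iq_i\,dx\wedge\omega_i=0$. By \eqref{eq:metric}, $|\nabla x|^2=\phi$, so the proper function $\sqrt{1+x}$ has bounded gradient. Hence metric balls have compact closure and $g$ is complete.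

By \eqref{eq:metric} again, $\nabla x=\phi\,\partial_x=r\partial_r$, whose flow $v\mapsto e^\tau v$ is biholomorphic. Off the zero section $\omega^D$ is a constant times $\phi Q|w|^{-2}\,i\,dw\wedge d\bar w\wedge\prod_i\omega_i^{n_i}$. Since $\log|w|^2$ is pluriharmonic, $\rho=\sum_i\kappa_i\omega_i-\frac12dd^c\log(\phi Q)$. For a function $H$ of $x$ we have $d^cH=H'\phi\,d^c\log r=H'\phi\,\theta$. Applying this to $\log(\phi Q)$ and to $f$ gives \eqref{eq:G}.
\end{proof}

\subsection{The soliton equation}
Since $d(G\theta)=G'dx\wedge\theta+G\sum_iq_i\omega_i$, equation \eqref{eq:kaehlersoliton} holds off the zero section if and only if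
\[
G'=2\mu,\qquad \kappa_i+\tfrac12q_iG=\mu(c_i+q_ix)\quad\text{for all }i,
\]
and then it holds on $M$ by continuity. The boundary conditions in \eqref{eq:phi} force $G(0)=-2$. So the conditions are $G=2\mu x-2$ and $\mu c_i=\kappa_i-q_i$. This explains the hypotheses of the theorems: for $\mu=\frac12$ we must take $c_i=2(\kappa_i-q_i)$, which is positive exactly when $q_i<\kappa_i$, and for $\mu=0$ we need $q_i=\kappa_i$ while the $c_i$ are free. The condition on $G$ is the linear equation $(\phi Q)'-\alpha\phi Q=(2-2\mu x)Q$. Its solution with $\phi(0)=0$ is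
\begin{equation}\label{eq:solution}
\phi Q=e^{\alpha x}\int_0^x(2-2\mu s)\,Q(s)\,e^{-\alpha s}\,ds .
\end{equation}
It is analytic near $[0,\infty)$, and evaluating the equation at $x=0$ gives $\phi'(0)=2$. It remains to choose $\alpha$ so that $0<\phi\le C(1+x)$.

In the shrinking case this determines $\alpha$. If $\alpha\le0$, the integral in \eqref{eq:solution} tends to $-\infty$. If $\alpha>0$, it converges as $x\to\infty$; a negative limit makes $\phi$ negative and a positive limit makes $\phi$ grow exponentially. So we need
\begin{equation}\label{eq:alpha}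
\int_0^\infty(2-s)\,Q(s)\,e^{-\alpha s}\,ds=0 .
\end{equation}

\begin{example}\label{ex:small}
With no base at all, $Q=1$ and \eqref{eq:alpha} reads $\frac2\alpha-\frac1{\alpha^2}=0$. So $\alpha=\frac12$ and $\phi=2x$; with $t=\sqrt{2x}$ the metric is $dt^2+t^2\theta^2$ and $f=t^2/4$, the flat shrinker on $\mathbb C$. The next case is $\mathcal O(-1)\to\mathbb{CP}^1$, where $\kappa_1=2$ and $q_1=1$ (see Section~\ref{sec:exist}), so $c_1=2$ and $Q=2+x$. Now \eqref{eq:alpha} reads $\frac4\alpha-\frac2{\alpha^3}=0$, so $\alpha=1/\sqrt2$, and
\[
\phi Q=x(4+\sqrt2\,x)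
\]
solves $(\phi Q)'-\alpha\phi Q=4-x^2$. Thus $\phi Q$ is a polynomial of degree $D=2$, it is positive for $x>0$, and $\phi\sim x/\alpha$. All three features persist in general.
\end{example}

\begin{proposition}\label{prop:shrink}
Let $0<q_i<\kappa_i$ and $c_i=2(\kappa_i-q_i)$. There is exactly one $\alpha>0$ satisfying \eqref{eq:alpha}. For this $\alpha$, the function $\phi$ of \eqref{eq:solution} with $\mu=\frac12$ satisfies \eqref{eq:phi}, $\phi Q$ is a polynomial of degree $D$, and $\phi=\frac x\alpha+O(1)$ as $x\to\infty$. Hence $(M,g,f=\alpha x)$ is a complete gradient shrinking K\"ahler--Ricci soliton. Moreover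
\begin{equation}\label{eq:bounds}
\frac12<\alpha<\frac12\Big(1+\sum_i\frac{n_iq_i}{\kappa_i}\Big),\qquad\text{and}\qquad\alpha>\frac{Dq_1}{2\kappa_1}\ \text{ if }\ell=1 .
\end{equation}
\end{proposition}

\begin{proof}
For $\alpha>0$ let $E_\alpha$ be the expectation for the probability density on $(0,\infty)$ proportional to $W(s)=Q(s)e^{-\alpha s}$. Then \eqref{eq:alpha} says $E_\alpha[s]=2$. Since $(sW)'=\big(1+sQ'/Q-\alpha s\big)W$ has integral zero,
\begin{equation}\label{eq:E}
\alpha E_\alpha[s]=1+\sum_in_iE_\alpha\Big[\frac{q_is}{c_i+q_is}\Big]\in[1,D].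
\end{equation}
So $E_\alpha[s]$ tends to $\infty$ as $\alpha\to0$ and to $0$ as $\alpha\to\infty$. Its derivative in $\alpha$ is $E_\alpha[s]^2-E_\alpha[s^2]<0$. This gives existence and uniqueness of $\alpha$.

Let $P=(x-2)Q$, a polynomial of degree $D$. By \eqref{eq:alpha} and repeated integration by parts,
\[
\phi Q=e^{\alpha x}\int_0^x(2-s)W\,ds=e^{\alpha x}\int_x^\infty(s-2)W\,ds=\sum_{j=0}^D\frac{P^{(j)}(x)}{\alpha^{j+1}} .
\]
The first expression is positive on $(0,2]$ and the second on $[2,\infty)$. The third is a polynomial equal to $P/\alpha$ up to degree $D-1$, and $Q$ has degree $D-1$, so $\phi=\frac x\alpha+O(1)$. Thus \eqref{eq:phi} holds and Lemma~\ref{lem:metric} applies.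

For the bounds put $E_\alpha[s]=2$ in \eqref{eq:E}. The expectations on the right are positive, so $2\alpha>1$. The function $s\mapsto\frac{q_is}{c_i+q_is}$ is strictly concave, so by Jensen's inequality its expectation is less than its value at $s=2$, which is $\frac{2q_i}{c_i+2q_i}=\frac{q_i}{\kappa_i}$. If $\ell=1$, then $(c_1+q_1s)Q'=n_1q_1Q$, so $\big((c_1+q_1s)W\big)'=\big(Dq_1-\alpha(c_1+q_1s)\big)W$. Integrating over $(0,\infty)$ and using $c_1+2q_1=2\kappa_1$, we get $Dq_1-2\alpha\kappa_1=-c_1W(0)/\int_0^\infty W<0$.
\end{proof}

\begin{remark}[The cone at infinity]\label{rem:cone}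
Put $t=2\sqrt{\alpha x}$. Then \eqref{eq:metric} becomes
\[
g=\frac x{\alpha\phi}\,dt^2+t^2\Big[\frac{\alpha\phi}x\cdot\frac{\theta^2}{4\alpha^2}+\sum_i\Big(1+\frac{c_i}{q_ix}\Big)\frac{q_i\,g_i}{4\alpha}\Big],
\]
and the factors $\frac{x}{\alpha\phi}$, $\frac{\alpha\phi}x$, $1+\frac{c_i}{q_ix}$ are $1+O(1/x)$. So far out $g$ is close to the cone over the unit circle bundle $\Sigma\subset L$ with $g_\Sigma=\frac{\theta^2}{4\alpha^2}+\sum_i\frac{q_i}{4\alpha}g_i$. An eigenfunction on $N_i$ with eigenvalue $\lambda$ has eigenvalue $4\alpha\lambda/q_i$ on this link, which is the origin of $\Lambda_*$. An upper bound for $\alpha$ is a lower bound for the size of the link. We use this picture only as a guide.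
\end{remark}

\begin{proposition}\label{prop:steady}
Let $q_i=\kappa_i$, $c_i>0$, $\beta>0$, and $\phi Q=2e^{-\beta x}\int_0^xQ(s)e^{\beta s}ds$. Then $0<\phi\le2/\beta$ for $x>0$, and $(M,g,f=-\beta x)$ is a complete gradient steady K\"ahler--Ricci soliton.
\end{proposition}

\begin{proof}
This is \eqref{eq:solution} with $\mu=0$ and $\alpha=-\beta$. The integrand is positive, and $Q(s)\le Q(x)$ for $s\le x$ gives $\phi\le2e^{-\beta x}\int_0^xe^{\beta s}ds\le2/\beta$. So \eqref{eq:phi} holds.
\end{proof}

\section{The radial equation}\label{sec:ode}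

From now on $g$ is one of the metrics of Propositions~\ref{prop:shrink} and~\ref{prop:steady}.

\subsection{The Laplacian}
The map $v\mapsto(x,v/r)$ identifies the complement of the zero section with $(0,\infty)\times\Sigma$, where $\Sigma$ is the unit circle bundle. The form $\theta$ is invariant under dilations and vanishes on $r\partial_r$, so it is pulled back from $\Sigma$. With $dV_N=\prod_i\omega_i^{n_i}/n_i!$ and $d\nu=\theta\wedge dV_N$ on $\Sigma$, the volume form of $g$ is $dV=Q\,dx\,d\nu$.

A vector field $E$ on $N$ has a unique lift $\tilde E$ to $\Sigma$ with $\theta(\tilde E)=0$. For a local orthonormal frame $E_1,\dots,E_{2n_i}$ of $N_i$ and a complex function $\psi$ on $\Sigma$ put $|d_i\psi|^2=\sum_a|\tilde E_a\psi|^2$, and let $\Delta_i\psi$ be the divergence, with respect to $d\nu$, of the globally defined field $\sum_a(\tilde E_a\psi)\tilde E_a$. Then $\Delta_i$ is symmetric on $L^2(\Sigma,\nu)$ and $\int|d_i\psi|^2d\nu=-\int\bar\psi\,\Delta_i\psi\,d\nu$. The form $\mathcal L_{\tilde E}\theta=\iota_{\tilde E}d\theta$ is pulled back from $N$, so its product with $dV_N$ vanishes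 and the divergence of $\tilde E_a$ is that of $E_a$ on $N_i$. Hence
\begin{equation}\label{eq:Deltai}
\Delta_i=\sum_a\big(\tilde E_a^2+(\operatorname{div}E_a)\tilde E_a\big),
\end{equation}
and on functions pulled back from $N$ this is the Laplacian of $g_i$ in the $i$th variable. By \eqref{eq:metric},
\begin{equation}\label{eq:grad}
|\nabla u|^2=\phi\,|u_x|^2+\phi^{-1}|\xi u|^2+\sum_i(c_i+q_ix)^{-1}|d_iu|^2 .
\end{equation}
Polarizing, integrating against $Q\,dx\,d\nu$ and integrating by parts (the flow of $\xi$ preserves $\nu$), we obtain
\begin{equation}\label{eq:laplace}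
\Delta u=\frac1Q(\phi Qu_x)_x+\frac1\phi\,\xi^2u+\sum_i\frac1{c_i+q_ix}\,\Delta_iu .
\end{equation}

A \emph{mode} is a smooth function $\psi\ne0$ on $\Sigma$ with $\xi\psi=ik\psi$ and $-\Delta_i\psi=\lambda_i\psi$ for all $i$. Then $k\in\mathbb Z$, because the flow of $\xi$ has period $2\pi$, and $\lambda_i\ge0$. The mode is \emph{charged} if $k\ne0$, and \emph{trivial} if $k=0$ and all $\lambda_i=0$. By \eqref{eq:laplace}, $U(x)\psi$ is harmonic if and only if
\begin{equation}\label{eq:ode}
(\phi QU')'=VQ\,U,\qquad V=\frac{k^2}\phi+\sum_i\frac{\lambda_i}{c_i+q_ix} .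
\end{equation}
Equivalently $U''+AU'-BU=0$ with $A=(\phi Q)'/(\phi Q)$ and $B=V/\phi$, both analytic on $(0,\infty)$.

\subsection{Behavior at the two ends}
We need the solution of \eqref{eq:ode} that extends across the zero section and its growth at infinity. Both ends are regular singular points, and we recall the theorem of Frobenius. Consider $y''+\tau^{-1}A_0(\tau)y'-\tau^{-2}B_0(\tau)y=0$ with $A_0,B_0$ analytic near $\tau=0$, and suppose that the roots $\sigma_1\ge\sigma_2$ of $\sigma(\sigma-1)+A_0(0)\sigma-B_0(0)=0$ are real. Then for small $\tau>0$ there is a basis of solutions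
\[
y_1=\tau^{\sigma_1}h_1(\tau),\qquad y_2=\tau^{\sigma_2}h_2(\tau)+\eta\,y_1\log\tau,
\]
with $h_1,h_2$ analytic at $0$, $\eta$ constant and $h_1(0)=1$; moreover $h_2(0)=1$ if $\sigma_1>\sigma_2$, and $\eta=1$ if $\sigma_1=\sigma_2$.

\begin{lemma}\label{lem:regular}
The solutions of \eqref{eq:ode} that are bounded near $x=0$ are the multiples of one solution $U=x^{|k|/2}h_1(x)$, with $h_1$ analytic at $0$ and $h_1(0)=1$, called the \emph{regular solution}. It is positive and nondecreasing on $(0,\infty)$, and
\begin{equation}\label{eq:flux}
\phi QU'(x)=\int_0^xVQU\,ds .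
\end{equation}
For the trivial mode $U=1$.
\end{lemma}

\begin{proof}
Near $0$ we have $\phi=2x+O(x^2)$ and $Q(0)>0$, so $xA$ and $x^2B$ are analytic with values $1$ and $k^2/4$ at $0$. The exponents are $\pm|k|/2$. The second solution $y_2$ behaves like $x^{-|k|/2}$ if $k\ne0$ and like $\log x$ if $k=0$, so it is unbounded, and the bounded solutions are the multiples of $y_1=U$. As $x\to0$, $\phi U'$ is $O(x^{|k|/2})$ if $k\ne0$ and $O(x)$ if $k=0$, so $\phi QU'\to0$ and \eqref{eq:flux} follows from \eqref{eq:ode}. Since $V\ge0$, formula \eqref{eq:flux} gives $U'\ge0$ on any interval $(0,x_0)$ where $U>0$. Then $U(x_0)>0$, so $U$ has no first zero. For the trivial mode $V=0$ and the constant $1$ is a bounded solution.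
\end{proof}

The equation at infinity has a growing and a decaying solution, and in general it is hard to say which combination continues the regular solution. Monotonicity settles this.

\begin{lemma}\label{lem:growth}
In the shrinking case, consider a nontrivial mode, put
\begin{equation}\label{eq:Lambda}
\Lambda=4\alpha^2k^2+4\alpha\sum_i\frac{\lambda_i}{q_i}>0,
\end{equation}
and let $b$ be the positive root of $b(b+n-2)=\Lambda$. Then the regular solution satisfies $U\sim Cx^{b/2}$ and $U'\sim\frac{Cb}2x^{b/2-1}$ as $x\to\infty$, for some $C>0$.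
\end{lemma}

Here $\Lambda$ is the eigenvalue of the mode on the link of Remark~\ref{rem:cone}, and $x^{b/2}$ is a multiple of $t^b$, as \eqref{eq:indicial} predicts. We call $b$ the \emph{exponent} of the mode.

\begin{proof}
By Proposition~\ref{prop:shrink}, $A$ and $B$ are rational functions of $x$. Since $\phi Q$ has degree $D$, $xA\to D$, and since $\phi\sim x/\alpha$, $x^2B\to\alpha^2k^2+\alpha\sum_i\lambda_i/q_i=\Lambda/4$. So $xA$ and $x^2B$ are analytic functions of $\tau=1/x$ near $\tau=0$. In the variable $\tau$ the equation reads $U_{\tau\tau}+\tau^{-1}(2-xA)U_\tau-\tau^{-2}(x^2B)U=0$, and $\tau^{-\sigma}=x^\sigma$ is a leading term when $\sigma(\sigma+D-1)=\Lambda/4$. With $\sigma=b/2$ this is $b(b+n-2)=\Lambda$. The roots satisfy $\sigma_+=b/2>0>\sigma_-$, and the theorem of Frobenius gives the basis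
\[
U_-=x^{\sigma_-}h_1(1/x),\qquad U_+=x^{\sigma_+}h_2(1/x)-\eta\,U_-\log x,\qquad h_1(0)=h_2(0)=1 .
\]
Differentiating, $U_-'=O(x^{\sigma_--1})$ and $U_+'\sim\sigma_+x^{\sigma_+-1}$, while $U_-\to0$ and $U_+\sim x^{\sigma_+}$. The regular solution is positive and nondecreasing, so it does not tend to $0$ and its coefficient $C$ on $U_+$ is not zero; it is positive because $U>0$.
\end{proof}

\begin{example}\label{ex:small2}
On the shrinker on $\mathcal O(-1)\to\mathbb{CP}^1$ of Example~\ref{ex:small}, an uncharged mode has $VQ=\lambda_1=\lambda$, and \eqref{eq:ode} is $\big(x(4+\sqrt2x)U'\big)'=\lambda U$. The regular solution is $\sum_ju_jx^j$ near $0$ with $u_0=1$ and $4(j+1)^2u_{j+1}=\big(\lambda-\sqrt2\,j(j+1)\big)u_j$. At infinity the exponents solve $\sqrt2\,\sigma(\sigma+1)=\lambda$. Sublinear growth, $\sigma<\frac12$, would require $\lambda<\frac{3\sqrt2}4$, but the first eigenvalue of the base is $4$. The sphere is too small for the dimension $n=4$.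
\end{example}

\section{Harmonic functions of sublinear growth}\label{sec:exist}

\begin{proposition}\label{prop:exist}
In the shrinking case let $\psi$ be a real eigenfunction on $N_i$ with eigenvalue $\lambda>0$, and let $b>0$ solve $b(b+n-2)=4\alpha\lambda/q_i$. If $b<1$, there is a nonconstant harmonic function $u$ on $M$ with $\nabla u\in L^p$ for every $p>\frac n{1-b}$.
\end{proposition}

\begin{proof}
The pullback of $\psi$ is a mode with $k=0$, $\lambda_i=\lambda$ and $\lambda_j=0$ for $j\ne i$; its exponent is $b$. Let $U$ be its regular solution and $u=U(x)\psi$. Since $k=0$, $U$ is analytic at $x=0$. As $x$ and $\psi$ are smooth on $M$, so is $u$; it is harmonic off the zero section, hence everywhere by continuity, and it is nonconstant on each level of $x$. For $x\ge1$, \eqref{eq:grad} and Lemma~\ref{lem:growth} give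
\[
|\nabla u|^2=\phi\,U'^2\psi^2+\frac{U^2|d\psi|^2}{c_i+q_ix}\le Cx^{b-1},\qquad dV\le Cx^{D-1}dx\,d\nu .
\]
The set $\{x\le1\}$ is compact, so $\int_M|\nabla u|^p\,dV<\infty$ if $\frac p2(1-b)>D$, that is, if $p>\frac n{1-b}$.
\end{proof}

Taking for $i$ an index that minimizes $\lambda_1(N_i)/q_i$ and for $\psi$ a first eigenfunction, we have $b=a$. This proves the ``if'' part of Theorem~\ref{thm:range}.

It remains to find a base with $\Lambda_*<n-1$. The obstruction is the Lichnerowicz--Matsushima theorem: \emph{a compact K\"ahler--Einstein manifold with $\mathrm{Ric}=\kappa g$, $\kappa>0$, has $\lambda_1\ge2\kappa$.} If $\ell=1$, this and the last bound in \eqref{eq:bounds} give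
\begin{equation}\label{eq:onefactor}
\Lambda_*\ge\frac{8\alpha\kappa_1}{q_1}>4D>n-1 .
\end{equation}
With a single factor, $\alpha\kappa_1/q_1$ grows with the dimension and the failure in Example~\ref{ex:small2} cannot be repaired. With two factors the roles can be separated. One factor, $\mathbb{CP}^1$, carries the eigenfunction. The other, $\mathbb{CP}^m$ with $q_2=1$, adds $2m$ to the dimension but only $\frac{n_2q_2}{\kappa_2}=\frac m{m+1}<1$ to the upper bound for $2\alpha$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
On $\mathbb{CP}^j$ let $\omega=i\partial\bar\partial\log|z|^2$, where $z$ is a local holomorphic lift to $\mathbb C^{j+1}\setminus\{0\}$. In an affine chart the matrix of $\omega=i\partial\bar\partial\log(1+|\zeta|^2)$ has the eigenvalue $(1+|\zeta|^2)^{-1}$ with multiplicity $j-1$ and the eigenvalue $(1+|\zeta|^2)^{-2}$, so its determinant is $(1+|\zeta|^2)^{-(j+1)}$ and $\rho=(j+1)\omega$. Take $N_1=\mathbb{CP}^1$ and $N_2=\mathbb{CP}^m$, so $\kappa_1=2$ and $\kappa_2=m+1$. The bundle $L=\mathcal O(-1,-1)$ is the tensor product of the two tautological bundles; the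 frame $z\otimes z'$ has $h=|z|^2|z'|^2$, so \eqref{eq:curv} holds with $q_1=q_2=1$. Thus $0<q_i<\kappa_i$, and Proposition~\ref{prop:shrink} gives the soliton, with $D=m+2$.

The metric $g_1=2|d\zeta|^2/(1+|\zeta|^2)^2$ is half the metric of the unit sphere, so it is round of radius $1/\sqrt2$. Its first eigenvalue is $4$, with the height function $\psi=\frac{|z_0|^2-|z_1|^2}{|z_0|^2+|z_1|^2}$ as an eigenfunction. Let $a>0$ solve $a(a+n-2)=16\alpha$. By \eqref{eq:bounds},
\[
16\alpha<8\Big(1+\frac12+\frac m{m+1}\Big)<20<2m+3=n-1\qquad(m\ge9).
\]
Hence $a<1$, and Proposition~\ref{prop:exist} gives $u$. From $a(n-2)<a(a+n-2)<20$ and $n-2=2m+2$ we get $a<\frac{10}{m+1}$. For $m\ge10$ it follows that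
\[
n<\frac n{1-a}<\frac{(2m+4)(m+1)}{m-9} .
\]
The right side equals $84$ for $m=19$ and is $n(1+o(1))$ as $m\to\infty$.
\end{proof}

Since $\lambda_1(\mathbb{CP}^m)\ge2(m+1)\ge4$, we have $\Lambda_*=16\alpha$ in this example. So $a$ is the number of Theorem~\ref{thm:range}, and the range $p>\frac n{1-a}$ in Theorem~\ref{thm:counter} is exact.

\section{The exact range of exponents}\label{sec:range}

To prove the converse we must handle an arbitrary harmonic function. We expand it in modes and show that an $L^p$ bound on the gradient passes to each coefficient separately, so that no convergence of the expansion beyond $L^2(\Sigma)$ is needed.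

\begin{lemma}\label{lem:basis}
The space $L^2(\Sigma,\nu)$ has an orthonormal basis of modes. If a mode has $k=0$, then each $\lambda_i$ is an eigenvalue of $-\Delta$ on $(N_i,g_i)$, and a trivial mode is constant.
\end{lemma}

\begin{proof}
We first show that $\xi,\Delta_1,\dots,\Delta_\ell$ commute. Let $E$ be a vector field on $N_i$ and $F$ one on $N_j$ with $i\ne j$. The brackets $[\xi,\tilde E]$ and $[\tilde E,\tilde F]$ project to zero in $N$, so they are multiples of $\xi$. As $\theta$ is constant on $\xi,\tilde E,\tilde F$, the multiples are $-d\theta(\xi,\tilde E)$ and $-d\theta(\tilde E,\tilde F)$. Both vanish, because $d\theta=\sum_lq_l\omega_l$ is pulled back from $N$ and has no mixed terms. The coefficients $\operatorname{div}E_a$ in \eqref{eq:Deltai} are functions on $N_i$, which are annihilated by $\xi$ and by $\tilde F$. So the operators commute.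

The operator $\xi^2+\sum_i\Delta_i$ is elliptic and symmetric on the compact manifold $\Sigma$, so $L^2(\Sigma,\nu)$ is the orthogonal sum of its eigenspaces, which are finite-dimensional and consist of smooth functions. Each eigenspace is preserved by the commuting symmetric operators $i\xi,\Delta_1,\dots,\Delta_\ell$, which can be diagonalized simultaneously on it.

If $k=0$, then $\psi$ is a function on $N$. Freezing all variables but the $i$th at a point where $\psi\ne0$ gives an eigenfunction on $N_i$ with eigenvalue $\lambda_i$. If moreover all $\lambda_i=0$, then all $d_i\psi=0$, and $\psi$ is constant because $N$ is connected.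
\end{proof}

\begin{lemma}\label{lem:reduce}
In both the shrinking and the steady case, let $p\ge1$ and let $u$ be a nonconstant harmonic function on $M$ with $\nabla u\in L^p$. Then there is a nontrivial mode whose regular solution $U$ satisfies
\begin{equation}\label{eq:finite}
\int_0^\infty\phi^{p/2}|U'|^pQ\,dx<\infty .
\end{equation}
\end{lemma}

\begin{proof}
Let $(\psi_j)$ be the basis of Lemma~\ref{lem:basis} and $U_j(x)=\int_\Sigma u(x,\cdot)\,\bar\psi_j\,d\nu$. Multiply \eqref{eq:laplace} by $\bar\psi_j$ and integrate over $\Sigma$; since $\xi^2$ and $\Delta_i$ are symmetric, $U_j$ solves \eqref{eq:ode} for the mode $\psi_j$. It is bounded near $x=0$ because $u$ is bounded on $\{x\le1\}$. By Lemma~\ref{lem:regular}, $U_j$ is a multiple of the regular solution, and it is constant for the trivial mode. If $U_j=0$ for all nontrivial modes, then $u$ is constant. So some nontrivial $U_j$ is a nonzero multiple of its regular solution. By H\"older's inequality $|U_j'|^p\le C\int_\Sigma|u_x|^pd\nu$ with $C=\nu(\Sigma)^{p-1}\max|\psi_j|^p$, and $\sqrt\phi\,|u_x|\le|\nabla u|$ by \eqref{eq:grad}.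 Hence $\int_0^\infty\phi^{p/2}|U_j'|^pQ\,dx\le C\int_M|\nabla u|^pdV$.
\end{proof}

The number $\Lambda_*$ only records uncharged modes, so we must show that charged modes never have sublinear growth. The term $4\alpha^2k^2$ in \eqref{eq:Lambda} does not suffice for this, since it need not reach $n-1$; the curvature of $L$ has to force the $\lambda_i$ to be large. The right bound can be read off from holomorphic functions that are homogeneous of degree $k\ge1$ on the fibers, such as $z_az'_b$ on $\mathcal O(-1,-1)$. They are harmonic and have radial part $r^k$. From $(r^k)'=kr^k/\phi$ we get $\big(\phi Q(r^k)'\big)'=\big(k^2/\phi+kQ'/Q\big)Qr^k$, which is \eqref{eq:ode} with $\lambda_i=kq_in_i$. These values are the smallest possible.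

\begin{lemma}\label{lem:charged}
Every mode satisfies $\lambda_i\ge|k|q_in_i$ for all $i$. In the shrinking case the exponent of a charged mode satisfies $b\ge2\alpha|k|>1$.
\end{lemma}

\begin{proof}
At a point of $N_i$ choose an orthonormal coframe $e_a,e_a'$ with $\omega_i=\sum_ae_a\wedge e_a'$. For a complex covector $\eta=\sum_a(\beta_ae_a+\gamma_ae_a')$,
\[
\eta\wedge\bar\eta\wedge\frac{\omega_i^{n_i-1}}{(n_i-1)!}=\sum_a(\beta_a\bar\gamma_a-\gamma_a\bar\beta_a)\,\frac{\omega_i^{n_i}}{n_i!},\qquad|\beta_a\bar\gamma_a-\gamma_a\bar\beta_a|\le|\beta_a|^2+|\gamma_a|^2 .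
\]
Let $\Omega=\frac{\omega_i^{n_i-1}}{(n_i-1)!}\wedge\prod_{l\ne i}\frac{\omega_l^{n_l}}{n_l!}$, a closed form of even degree. In $d\psi\wedge d\bar\psi\wedge\theta\wedge\Omega$ the factor $\theta$ removes the components of $d\psi$ along $\theta$, and $\Omega$ removes those along $N_l$ for $l\ne i$. The pointwise inequality therefore gives
\[
\lambda_i\int_\Sigma|\psi|^2d\nu=\int_\Sigma|d_i\psi|^2d\nu\ge\Big|\int_\Sigma d\psi\wedge d\bar\psi\wedge\theta\wedge\Omega\Big| .
\]
Now $d(\psi\,d\bar\psi\wedge\theta\wedge\Omega)=d\psi\wedge d\bar\psi\wedge\theta\wedge\Omega-\psi\,d\bar\psi\wedge d\theta\wedge\Omega$, so by Stokes' theorem the last integral equals $\int_\Sigma\psi\,d\bar\psi\wedge d\theta\wedge\Omega$. Only the term $q_i\omega_i$ of $d\theta$ survives in $d\theta\wedge\Omega$, which equals $q_in_i\,dV_N$. This form has top degree on $N$, so only the component $(\xi\bar\psi)\theta=-ik\bar\psi\,\theta$ of $d\bar\psi$ contributes, and the integral is $-ikq_in_i\int_\Sigma|\psi|^2d\nu$. This proves the first claim. Inserting it in \eqref{eq:Lambda} and using $\sum_in_i=D-1$,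
\[
\Lambda\ge4\alpha^2k^2+4\alpha|k|(D-1)=2\alpha|k|\,\big(2\alpha|k|+n-2\big).
\]
So $b\ge2\alpha|k|$, and $2\alpha|k|>1$ for $k\ne0$ by the lower bound in \eqref{eq:bounds}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:range}]
The soliton and the bounds on $\alpha$ are given by Proposition~\ref{prop:shrink}, and the ``if'' part was proved in Section~\ref{sec:exist}. Let $u$ be nonconstant and harmonic with $\nabla u\in L^p$, take the mode of Lemma~\ref{lem:reduce}, and let $b$ be its exponent. By Lemma~\ref{lem:growth} the integrand in \eqref{eq:finite} is asymptotic to a positive constant times $x^{\frac p2(b-1)+D-1}$. So \eqref{eq:finite} forces $\frac p2(1-b)>D$, that is, $b<1$ and $p>\frac n{1-b}$. By Lemma~\ref{lem:charged} the mode has $k=0$. By Lemma~\ref{lem:basis} the $\lambda_i$ are eigenvalues on $N_i$, not all zero, so $\Lambda=4\alpha\sum_i\lambda_i/q_i\ge\Lambda_*$ and $b\ge a$. Hence $a<1$ and $p>\frac n{1-b}\ge\frac n{1-a}$. This proves the equivalence. Statement (a) follows because $a>0$ gives $\frac n{1-a}>n$, and (b) follows from \eqref{eq:onefactor}.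
\end{proof}

\section{The steady solitons}\label{sec:steady}

In the steady case $\phi$ is bounded, so by \eqref{eq:metric} the distance to the level $x$ is at least a multiple of $x$, while the level itself has diameter of order $\sqrt x$. The end is much thinner than a cone, and a nontrivial mode is forced to grow at least linearly in $x$. The point $x=\infty$ is no longer treated by the theorem of Frobenius, but the identity \eqref{eq:flux} is enough.

\begin{proof}[Proof of Theorem~\ref{thm:steady}]
The soliton is given by Proposition~\ref{prop:steady}, with $\phi\le2/\beta$. Suppose that $u$ is harmonic and nonconstant with $\nabla u\in L^p$, and take the mode of Lemma~\ref{lem:reduce}. If $k\ne0$, then $V\ge k^2\beta/2$. If $k=0$, then some $\lambda_i>0$ and $V\ge\frac{\lambda_i}{c_i+q_ix}$. In both cases $V\ge\frac v{1+x}$ with $v>0$. The polynomial $Q$ is bounded above and below by positive multiples of $(1+x)^{D-1}$, and $D\ge2$. By \eqref{eq:flux} and the monotonicity of $U$, for $x\ge2$,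
\[
\phi QU'(x)\ge U(1)\int_1^xVQ\,ds\ge C_1\int_1^xs^{D-2}ds=C_1\,\frac{x^{D-1}-1}{D-1}\ge\frac{C_1\,x^{D-1}}{2(D-1)}
\]
with $C_1>0$. Dividing by $Q$ we get $\phi U'\ge C_2>0$ for $x\ge2$. Therefore
\[
\phi^{p/2}|U'|^pQ=\phi^{-p/2}(\phi U')^pQ\ge(\beta/2)^{p/2}C_2^{\,p}\,Q(0)>0\qquad(x\ge2),
\]
which contradicts \eqref{eq:finite}.
\end{proof}

\section{Other dimensions}\label{sec:dim}

\begin{proof}[Proof of Proposition~\ref{prop:dim}]
(a) Let $(M,g,f)$ and $u$ be as in Theorem~\ref{thm:counter}, and let $K$ be a compact Einstein manifold with $\mathrm{Ric}_K=\frac12g_K$, for instance the round sphere $S^j$ of radius $\sqrt{2(j-1)}$ with $j\ge2$. On the Riemannian product $M\times K$, equation \eqref{eq:soliton} with $\mu=\frac12$ and the pullback of $f$ holds on each factor, so $M\times K$ is a gradient shrinker. The pullback of $u$ is harmonic and nonconstant, and the integral of $|\nabla u|^p$ is multiplied by $\mathrm{vol}(K)$, so it is finite for the same $p$. Theorem~\ref{thm:counter} covers the even dimensions $2m+4\ge22$, and the products with $S^3$ cover the odd dimensions from $25$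 on. Dimension $23$ is missed because a one-dimensional $K$ is flat.

(b) For $n=1$ the Ricci curvature vanishes and (i) applies. Let $n\in\{2,3\}$ and $\mu\ge0$. The vector field $\nabla f$ is complete \cite{Zhang}. For $t\le0$ put $T(t)=1-2\mu t\ge1$, let $\varphi_t$ be the flow of the time-dependent field $\nabla f/T(t)$ with $\varphi_0=\mathrm{id}$, which is a reparametrization in time of the flow of $\nabla f$, and let $g(t)=T(t)\varphi_t^*g$. Then
\[
\partial_tg(t)=\varphi_t^*(-2\mu g+2\nabla\nabla f)=-2\varphi_t^*\mathrm{Ric}=-2\,\mathrm{Ric}_{g(t)} ,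
\]
so $g(t)$ is a complete Ricci flow defined for all $t\le0$, that is, an ancient flow, with $g(0)=g$. In dimensions $2$ and $3$ complete ancient Ricci flows have nonnegative sectional curvature \cite{Chen}. So $\mathrm{Ric}\ge0$ and (i) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chen} B.-L. Chen, J. Differential Geom. (2009).

\bibitem{Luo} Yong Luo, \emph{$L^p$ Liouville type theorems for harmonic functions on gradient Ricci solitons}, arXiv:2311.03759 (2023).

\bibitem{Zhang} Z.-H. Zhang, Proc. AMS (2009).

\end{thebibliography}
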